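# Isotropy actions on $G/G^\sigma_0$: equivariant formality and its failure in types $E_6,E_7,E_8$

## 1. Fixed groups of full rank

Let $G$ be a compact connected Lie group and $\sigma$ an abelian group of automorphisms of $G$. Let $K=G^\sigma_0$ be the identity component of the fixed point set. Then $K$ acts on $G/K$ from the left, and we ask whether every rational cohomology class of $G/K$ survives to the homotopy quotient of this action.

Here are the precise notions. Let $EG$ be a contractible space with a free right $G$-action. For a closed subgroup $K\subseteq G$ put $BK=EG/K$. For a $K$-manifold $M$ let $M_K=EG\times_KM$ be the quotient of $EG\times M$ by $(ek,m)\sim(e,km)$. It fibers over $BK$ with fiber $M$. (The space $EG$ serves as $EK$.)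

**Definition.** The *isotropy action* of $K$ on $G/K$ is left multiplication. An action of a compact Lie group $K$ on $M$ is *equivariantly formal* if the fiber inclusion $M\hookrightarrow M_K$ induces a surjection $H^*(M_K;\mathbb Q)\to H^*(M;\mathbb Q)$.

For example, the trivial action is equivariantly formal, since $M_K=BK\times M$. The circle acting on itself by rotation is not: $M_K=EG\times_{S^1}S^1$ is contractible, so the class in $H^1(S^1)$ does not extend.

Surjectivity over $\mathbb Q$ and over $\mathbb C$ are equivalent, and from now on cohomology has complex coefficients. Throughout, $K\subseteq G$ is a closed **connected** subgroup. We fix the following notation.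

- $T$ is a maximal torus of $K$, with Lie algebra $\mathfrak t$. Put $S=S(\mathfrak t_{\mathbb C}^*)=H^*(BT)$, the polynomial functions on $\mathfrak t_{\mathbb C}$; polynomial degree $d$ is cohomological degree $2d$. A homomorphism $c:T\to T$ induces $f\mapsto f\circ dc$ on $S$.
- $S_K=H^*(BK)=S^{W_K}$, with $W_K$ the Weyl group of $K$. By Chevalley it is a polynomial ring in $\dim T$ variables.
- $P=S(\mathfrak g_{\mathbb C}^*)^{\mathfrak g}=H^*(BG)=\mathbb C[F_1,\dots,F_\ell]$ with homogeneous $F_i$ and $\ell=\operatorname{rank}G$.
- $\rho:P\to S$ is restriction of polynomials to $\mathfrak t$. Its image lies in $S_K$, and $\rho:P\to S_K$ is the map induced by $BK\to BG$.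

We recall two textbook facts. First, $S$ is a finite $P$-module, because it is a quotient of the polynomial functions on a Cartan subalgebra of $\mathfrak g_{\mathbb C}$, and these are finite over $P$. The submodule $S_K$ is then finite over $P$ too. Second, Cartan's theorem: $H^*(G/K)$ is the cohomology of $(S_K\otimes\Lambda(x_1,\dots,x_\ell),\ dx_i=-\rho F_i)$, and the inclusion of $S_K$ induces $c^*:H^*(BK)\to H^*(G/K)$, where $c$ classifies the bundle $G\to G/K$. (We derive this again in Section 3.)

**Proposition 1 (full rank).** If $\operatorname{rank}K=\operatorname{rank}G$, the isotropy action of $K$ on $G/K$ is equivariantly formal.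

*Proof.* **Step 1: classes from $BK$ always extend.** Put $M=G/K$. The map $M_K\to BK$, $[e,gK]\mapsto[eg]_K$, is well defined. On the fiber ($e$ fixed) it is $gK\mapsto[eg]_K$, which classifies $G\to G/K$. So every class in the image of $c^*$ extends to $M_K$.

**Step 2: here $c^*$ is onto.** The ring $S_K$ is polynomial in $\ell$ variables and finite over the subring generated by $\rho F_1,\dots,\rho F_\ell$. So these $\ell$ elements form a homogeneous system of parameters in a polynomial ring, hence a regular sequence. Cartan's complex is then the Koszul complex of a regular sequence, its cohomology is $S_K/(\rho F_1,\dots,\rho F_\ell)$, and $c^*$ is onto. $\square$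

This answers our question when $\sigma$ consists of conjugations by elements of one torus of $G$, because then $G_0^\sigma$ contains a maximal torus. In particular it covers $\sigma$ generated by one inner automorphism, since every element of $G$ lies in a maximal torus.

## 2. What changes when the rank drops

An abelian group $\sigma$ need not come from a torus of $G$. Here are two cases by hand.

- $G=SU(2)$, $\sigma=\mathbb Z_2^2$ generated by conjugation with the quaternions $i$ and $j$. These automorphisms commute, and no nonzero vector of $\mathfrak{su}(2)$ is fixed. So $K=1$, and formality is trivial. But the rank has dropped to $0$.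
- $G=SU(3)$, $\sigma$ generated by complex conjugation, $K=SO(3)$. An element of $\mathfrak t_{\mathbb C}$ has eigenvalues $s,0,-s$, so $S=\mathbb C[s]$ and $S_K=\mathbb C[s^2]$. With $F_1=\operatorname{Tr}x^2$, $F_2=\operatorname{Tr}x^3$ we get $\rho F_1=2s^2$, $\rho F_2=0$. So $H^*(G/K)=\Lambda(x_2)$ with $x_2$ in degree $5$, a class that does not come from $BK$. We need to know why it extends to $M_K$.

In general the restrictions $\rho F_i$ need not form a regular sequence. Everything will depend on the ring they generate.

**Definition.** The *restriction ring* $R\subseteq S_K\subseteq S$ is the image of $\rho:P\to S$, and $R^+$ is its part of positive degree. Put $W(G,T)=N_G(T)/Z_G(T)$, a finite group acting on $\mathfrak t$ and on $S$.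

The group $W_K=N_K(T)/T$ embeds in $W(G,T)$ because $Z_K(T)=T$. Elements of $R$ are restrictions of $\mathrm{Ad}(G)$-invariants. Hence
$$R\subseteq S^{W(G,T)}\subseteq S^{W_K}=S_K .$$
In the second example all of these equal $\mathbb C[s^2]$. They can differ for a general subgroup $K$. Take the circle $K=T=\{\operatorname{diag}(z,z,z^{-2})\}\subset SU(3)$. With $x=\operatorname{diag}(u,u,-2u)$ we have $\operatorname{Tr}x^2=6u^2$ and $\operatorname{Tr}x^3=-6u^3$, so $R=\mathbb C[u^2,u^3]$. On the other hand $W(G,T)$ is trivial: an element inverting $T$ would make $\operatorname{diag}(z,z,z^{-2})$ conjugate to its inverse, and for generic $z$ the eigenvalues differ. So $R\neq S^{W(G,T)}=\mathbb C[u]$. We return to this circle in Section 5.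

The general question, posed as an open question in Manuel Amann and Andreas Kollross, "Equivariant formality of the isotropy action on $\mathbb{Z}_2\oplus \mathbb{Z}_2$-symmetric spaces", arXiv:2002.07645 (2020), reads: *for $G$ compact connected and $\sigma$ an abelian Lie group of automorphisms of $G$, is the isotropy action on $G/G^\sigma_0$ equivariantly formal?* It is known to be so for compact symmetric spaces ($|\sigma|=2$), more generally for $k$-symmetric spaces, and whenever $\sigma$ is finite with $|\sigma|\le7$ (including $\sigma=\mathbb Z_2\oplus\mathbb Z_2$). In general the answer is **no**.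

**Theorem A.** Let $G$ be a compact connected Lie group of type $E_6,E_7$ or $E_8$. There is a subgroup $\sigma\cong\mathbb Z_2^3$ of inner automorphisms of $G$ such that $K=G^\sigma_0$ has Lie algebra $\mathfrak{su}(3)$, $\mathfrak{sp}(3)$, $\mathfrak f_4$ respectively, and the isotropy action of $K$ on $G/K$ is not equivariantly formal.

**Theorem B.** For a compact connected Lie group $G$ with Lie algebra $\mathfrak g$ the following are equivalent:

1. for every abelian group $\sigma$ of automorphisms of $G$, the isotropy action on $G/G^\sigma_0$ is equivariantly formal;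
2. $\mathfrak g$ has no simple ideal of type $E_6,E_7,E_8$.

If (2) fails, there is a counterexample to (1) with $\sigma\cong\mathbb Z_2^3$ consisting of inner automorphisms.

By the quoted results for $|\sigma|\le7$, the order $8$ in Theorem A is the smallest possible for a finite $\sigma$ in a counterexample.

## 3. Models of $G/K$ and of its Borel construction

This section produces algebraic models in which we can see which classes extend. Consider
$$(G/K)_K=EG\times_KG/K\longrightarrow BK\times_{BG}BK,\qquad [e,gK]\mapsto([e]_K,[eg]_K).\tag{1}$$
It is a homeomorphism: two points $e,e'\in EG$ over the same point of $BG$ satisfy $e'=eg$ for a unique $g$ depending continuously on $(e,e')$, and this defines the inverse. On a fiber ($e$ fixed) the second component is the classifying map $c:G/K\to BK$.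

**Step 1: a model of the diagonal $BG\to BG\times BG$.** On cohomology the diagonal is the multiplication $P\otimes P\to P$. The elements $F_i\otimes1-1\otimes F_i$ together with the $F_i\otimes1$ are polynomial generators of $P\otimes P$. So the elements $F_i\otimes1-1\otimes F_i$ form a regular sequence with quotient $P$, and the Koszul algebra $(P\otimes P\otimes\Lambda(x_1,\dots,x_\ell),\ dx_i=F_i\otimes1-1\otimes F_i)$ is a relative Sullivan model of the diagonal.

**Step 2: pull back.** The map $BK\to BG$ is a fiber bundle with fiber $G/K$. So the fiber product in (1) is the (homotopy) pull-back of the diagonal along $BK\times BK\to BG\times BG$. The rings $P$ and $S_K$ are free with zero differential. Hence they are models of $BG$ and $BK$, and a map out of $P$ is determined up to homotopy by its effect on cohomology; so $BK\to BG$ is modeled by $\rho$. All base spaces are simply connected because $G$ and $K$ are connected. The pull-back theorem for models (Félix–Halperin–Thomas, *Rational Homotopy Theory*, Prop. 15.8) gives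
$$(G/K)_K:\ (S_K\otimes S_K\otimes\Lambda(x_i),\ dx_i=\rho F_i\otimes1-1\otimes\rho F_i),\qquad G/K:\ (S_K\otimes\Lambda(x_i),\ dx_i=-\rho F_i),\tag{2}$$
where the fiber inclusion is induced by the augmentation of the first factor $S_K$. The second model is Cartan's, and the inclusion of $S_K$ induces $c^*$.

**Step 3: the kernel of $c^*$.** The differential lowers the word length in the $x_i$ by one. So the coboundaries in $S_K$ are the images of $S_K\otimes\Lambda^1$, that is, the ideal generated by the $\rho F_i$:
$$\ker\bigl(c^*:S_K\to H^*(G/K)\bigr)=R^+S_K.\tag{3}$$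

## 4. Formality when the restriction ring is polynomial

In $SU(3)/SO(3)$ the odd class extends for a visible reason: $\rho F_2=0$ gives $dx_2=0$ in **both** models (2). The same works whenever $R$ is polynomial.

**Proposition 2.** If $R$ is a (graded) polynomial algebra, the isotropy action of $K$ on $G/K$ is equivariantly formal.

*Proof.* **Step 1: choose generators of $P$ adapted to $R$.** As $S$ is finite over $P$, both $S$ and $S_K$ are finite over $R$. So $R$ has Krull dimension $r=\dim T$, hence exactly $r$ polynomial generators, and $\dim R^+/(R^+)^2=r$. The map $P^+/(P^+)^2\to R^+/(R^+)^2$ is onto. Choose a homogeneous basis of $P^+/(P^+)^2$ whose first $r$ members map to a basis of the target, and lift it to homogeneous elements $F_1,\dots,F_\ell$ of $P$. They generate $P$, and $\rho F_1,\dots,\rho F_r$ generate $R$. For $j>r$ write $\rho F_j=h_j(\rho F_1,\dots,\rho F_r)$ and replace $F_j$ by $F_j-h_j(F_1,\dots,F_r)$. This is again a system of homogeneous generators, and now $\rho F_j=0$ for $j>r$.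

**Step 2: compute $H^*(G/K)$.** The ring $S_K$ is polynomial in $r$ variables and finite over $R=\mathbb C[\rho F_1,\dots,\rho F_r]$. So $\rho F_1,\dots,\rho F_r$ is a system of parameters, hence a regular sequence, in $S_K$. By (2),
$$H^*(G/K)=S_K/(\rho F_1,\dots,\rho F_r)\otimes\Lambda(x_{r+1},\dots,x_\ell).$$

**Step 3: lift the generators.** Classes from $S_K$ lift to the cocycles $1\otimes S_K$ in the model of $(G/K)_K$. For $j>r$ we have $dx_j=\rho F_j\otimes1-1\otimes\rho F_j=0$ there, so $x_j$ lifts as well. The restriction is a ring map, so it is onto. $\square$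

## 5. A test on the $T$-fixed points

To refute formality we need a necessary condition. The idea is to compare two ways of pulling an invariant polynomial back to the Borel construction. They agree at the fixed points; if the action is formal, they must agree everywhere.

**Proposition 3.** If the isotropy action of $K$ on $G/K$ is equivariantly formal, then every $f\in S^{W(G,T)}$ of positive degree lies in $R^+S$.

*Proof.* Put $M=G/K$ and $M_T=EG\times_TM$.

**Step 1: formality makes restriction to $M^T$ injective.** The fiber inclusion $M\to M_K$ factors through $M_T\to M_K$, so $H^*(M_T)\to H^*(M)$ is onto. By Leray–Hirsch, $H_T^*(M)=H^*(M_T)$ is a free $S$-module. By Borel localization, the kernel of $H_T^*(M)\to H_T^*(M^T)$ is $S$-torsion, hence zero.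

**Step 2: two classes.** Let $f\in S^{W(G,T)}$ be homogeneous of degree $d>0$. Then $f\in S_K$ as well. Consider
$$\pi_1:M_T\to BT,\ [e,gK]\mapsto[e]_T,\qquad \pi_2:M_T\to BK,\ [e,gK]\mapsto[eg]_K,$$
and put $a=\pi_1^*f$, $b=\pi_2^*f$ in $H_T^{2d}(M)$, where $f$ is regarded in $H^*(BT)$ and $H^*(BK)$ respectively. We claim that $a$ and $b$ agree on $M^T$.

**Step 3: the components of $M^T$.** The point $gK$ is $T$-fixed iff $g^{-1}Tg\subseteq K$. By conjugacy of maximal tori in $K$ this means $g^{-1}Tg=kTk^{-1}$ for some $k\in K$, that is, $g\in N_G(T)K$. Put $Z=Z_G(T)$. It is connected, being the centralizer of a torus, and has finite index in $N_G(T)$. It is also normal in $N_G(T)$, so each set $nZK/K$ with $n\in N_G(T)$ is the $Z$-orbit of $nK$. Hence $M^T$ is a finite disjoint union of compact connected sets $F=nZK/K$, which are its components. Since $Z\cap K=Z_K(T)=T$, we have $F=nZ/T$. As $T$ acts trivially on $F$, the Borel construction of $F$ is $BT\times F$.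

**Step 4: $\pi_2$ on a component.** On $BT\times F$ the map $\pi_2$ is the composite of
$$\psi:BT\times F\to BT,\qquad([e]_T,nzT)\mapsto[enz]_T$$
with $BT\to BK$. The map $\psi$ is well defined because $T$ is central in $Z$: for $t\in T$, $z\in Z$ we have $(et)nz=en(n^{-1}tn)z=(enz)(n^{-1}tn)$. As $H^1(BT)=0$, we have $H^2(BT\times F)=H^2(BT)\oplus H^2(F)$. We compute both components of $\psi^*\lambda$ for $\lambda\in\mathfrak t_{\mathbb C}^*=H^2(BT)$.

*On $BT\times\{nT\}$* the map is $[e]_T\mapsto[en]_T$. It is covered by $e\mapsto en$ with $(et)n=(en)(n^{-1}tn)$, so it is induced by the homomorphism $t\mapsto n^{-1}tn$. The component is $\lambda\circ\mathrm{Ad}(n^{-1})$.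

*On $\{[e]_T\}\times F$* the map classifies the $T$-bundle $nZ\to nZ/T$, which is isomorphic to $Z\to Z/T$. We show that the component is $0$. The torus $T$ lies in the identity component $Z(Z)_0$ of the center of $Z$. Choose a subtorus $C'$ with $Z(Z)_0=TC'$ and $T\cap C'$ finite, and put $Z'=C'[Z,Z]$. This is a closed connected normal subgroup with $Z=TZ'$ and $T\cap Z'$ finite. The map $Z\to Z/Z'=T/(T\cap Z')=:\bar T$ is $T$-equivariant, so it trivializes the associated $\bar T$-bundle over $Z/T$. Thus $Z/T\to BT\to B\bar T$ is null-homotopic. Since $T\to\bar T$ is a finite covering, $H^2(B\bar T)\to H^2(BT)$ is an isomorphism over $\mathbb C$. Hence $H^2(BT)\to H^2(Z/T)$ vanishes.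

So $\psi^*\lambda=(\lambda\circ\mathrm{Ad}(n^{-1}))\otimes1$, and since $S$ is generated by the $\lambda$'s,
$$b|_F=\psi^*f=(f\circ\mathrm{Ad}(n^{-1}))\otimes1=f\otimes1=a|_F$$
by the $W(G,T)$-invariance of $f$. This proves the claim.

**Step 5: conclude.** By Step 1, $a=b$. Restrict to the fiber $M$. The class $a$ restricts to $0$, since $\pi_1$ is constant on $M$. The class $b$ restricts to $c^*f$. So $c^*f=0$, and (3) gives $f\in R^+S_K\subseteq R^+S$. $\square$

**Example.** For the circle $\operatorname{diag}(z,z,z^{-2})$ in $SU(3)$ we have $u\in S^{W(G,T)}$, but $R^+S=(u^2)$. So the isotropy action is not equivariantly formal. As a direct check, (2) gives $H^*(M)=\mathbb C[u]/(u^2)\otimes\Lambda(x_2)$, of dimension $4$. On the other hand $M^T=Z_G(T)/T=U(2)/\text{center}\cong SO(3)$ has total Betti number $2$. If the action were formal, $H_T^*(M)$ would be free of rank $4$, while by localization its rank is $\dim H^*(M^T)=2$.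

So the obstruction is an invariant of $W(G,T)$ whose degree is too small to be reached by $R$.

## 6. Enlarging $\sigma$ until its fixed algebra is a torus

In view of Proposition 2, the natural attempt is to prove that $R$ is always polynomial. Let $\mathfrak g$ be simple and $A$ a closed abelian subgroup of the compact group $\mathrm{Aut}(\mathfrak g)$, and put $\mathfrak k=\mathfrak g^A$. (Section 14 reduces the general case to this one.) Let $\mathfrak t$ be maximal abelian in $\mathfrak k$, $r=\dim\mathfrak t$, $T=\exp\operatorname{ad}\mathfrak t$. The useful move is to replace $A$ by $Q=A\cdot T$. It is abelian because $A$ fixes $\mathfrak t$ pointwise, and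
$$\mathfrak g^Q=\mathfrak z_{\mathfrak k}(\mathfrak t)=\mathfrak t,\qquad T\subseteq Q.\tag{4}$$

Three cases are immediate. In each, $R$ is polynomial.

- (i) If $r=0$, then $R=\mathbb C$.
- (ii) If $r=\operatorname{rank}\mathfrak g$, then $R=S^W$ with $W=W(\mathfrak g)$ the Weyl group, polynomial by Chevalley.
- (iii) If $r=1$ and $-1\in W(\mathfrak g)$, all invariants have even degree, and the Killing form restricts to a nonzero multiple of $t^2$, where $t$ is a coordinate on $\mathfrak t$. So $R=\mathbb C[t^2]$.

**Lemma 4.** Let $\tilde Q\subseteq U(n)$ be a group whose commutators are scalars, $uvu^{-1}=\beta(u,v)v$, and let $\mathbb C^n=\bigoplus V_i$ with all $V_i$ irreducible $\tilde Q$-modules. Then all $\dim V_i$ are equal to some $l$, and $l^2=\#\{\beta(\cdot,v):v\in\tilde Q\}$. If $\beta$ takes values in $\{\pm1\}$, then $l$ is a power of $2$.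

*Proof.* By Burnside, the operators $v|_{V_i}$ span $\mathrm{End}(V_i)$. They are nonzero eigenvectors for conjugation by $\tilde Q$, with character $\beta(\cdot,v)$. If $\beta(\cdot,v)=\beta(\cdot,w)$, then $vw^{-1}|_{V_i}$ commutes with $\tilde Q$, hence is scalar by Schur, so $v|_{V_i}$ and $w|_{V_i}$ are proportional. Hence $\mathrm{End}(V_i)$ is a direct sum of lines indexed by the set $\{\beta(\cdot,v)\}$, which does not depend on $i$. This set is a group, the image of the homomorphism $v\mapsto\beta(\cdot,v)$. If $\beta=\pm1$, it is a finite abelian group of exponent at most $2$, so $l^2$ is a power of $2$. $\square$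

**Proposition 5.** If $\mathfrak g=\mathfrak{su}(n)$ and $A$ consists of inner automorphisms, then $R$ is polynomial.

*Proof.* The group $Q$ is inner, so it acts on $M_n(\mathbb C)$ by conjugation with unitary matrices. By (4), $B=M_n(\mathbb C)^Q=\mathbb C1\oplus\mathfrak t_{\mathbb C}$, which is commutative and $*$-closed. So $B=\bigoplus_{i=1}^k\mathbb Ce_i$ with orthogonal projections $e_i$ of sum $1$. Let $\tilde Q=\{u\in U(n):\mathrm{Ad}(u)\in Q\}$. Its commutators are scalars because $Q$ is abelian, and its commutant is $B$. An operator on $V_i=e_i\mathbb C^n$ commuting with $\tilde Q$, extended by $0$, lies in $B$, hence in $e_iBe_i=\mathbb Ce_i$. So the $V_i$ are irreducible, and by Lemma 4 all have the same dimension $l$. Thus $\mathfrak t_{\mathbb C}=\{\sum\lambda_ie_i:\sum\lambda_i=0\}$ and $\operatorname{Tr}x^j|_{\mathfrak t}=l\sum\lambda_i^j$. Trace polynomials generate the invariants of $\mathfrak{su}(n)$, so $R=\mathbb C[\lambda_1,\dots,\lambda_k]^{S_k}/(\sum\lambda_i)$. With power sums $p_j$ this is $\mathbb C[p_2,\dots,p_k]$, a polynomial algebra. $\square$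

The equality of the dimensions is what matters: with unequal multiplicities $l_i$ the traces would be $\sum l_i\lambda_i^j$, as in the circle example, where the multiplicities are $2,1$.

For $\mathfrak f_4$ the same enlargement works with a different argument.

**Proposition 6.** If $\mathfrak g=\mathfrak f_4$, then $R$ is polynomial.

*Proof.* Since $-1\in W(F_4)$, cases (i)–(iii) settle $r=0,1,4$. We exclude $r=2,3$.

**Step 1: put $Q$ into a centralizer.** The group $G:=\mathrm{Aut}(\mathfrak f_4)=F_4$ is simply connected with trivial center. As $Q$ is abelian and contains $T$, we have $Q\subseteq Z:=Z_G(T)$, which is connected. The center of $\operatorname{Lie}Z$ is fixed by $Z\supseteq Q$, so by (4) it is contained in $\mathfrak t$, hence equals $\mathfrak t$. So $Z=T\cdot\mathcal S$ with $\mathcal S=[Z,Z]$ semisimple of rank $4-r$.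

**Step 2: $\mathcal S$ is simply connected.** The roots of $Z$ are the roots of $G$ vanishing on $\mathfrak t$, or equivalently on a generic element of $i\mathfrak t$. After conjugation that element is dominant. So the root system of $Z$ is generated by a subset $I$ of the simple roots. Since $G$ is simply connected, the cocharacter lattice of its maximal torus has the simple coroots as a basis. The cocharacter lattice of the maximal torus of $\mathcal S$ is the intersection of this lattice with the span of the coroots in $I$. That is the lattice spanned by the coroots in $I$, the coroot lattice of $\mathcal S$. So $\mathcal S$ is simply connected.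

**Step 3: the possible $\mathcal S$.** For $r=2$ or $3$ the Dynkin diagram of $\mathcal S$ is a subdiagram of $F_4$ with two nodes or one node. So $\mathcal S\in\{SU(2),\ SU(2)^2,\ SU(3),\ Sp(2)\}$.

**Step 4: commuting elements.** Let $Q_{\mathcal S}=\{s\in\mathcal S:ts\in Q\text{ for some }t\in T\}$. For $t_1s_1,t_2s_2\in Q$ we have $1=[t_1s_1,t_2s_2]=[s_1,s_2]$, because $T$ is central in $Z$. So $Q_{\mathcal S}$ consists of commuting elements. We claim it lies in a maximal torus of $\mathcal S$; for products we may argue factor by factor. Commuting elements of $SU(m)$ are simultaneously diagonalizable. For commuting elements of $Sp(m)\subset U(2m)$, let $J$ be the quaternionic structure. It maps the joint eigenspace $E_\chi$ to $E_{\bar\chi}$. If $\chi\ne\bar\chi$, take an orthonormal basis of $E_\chi$; if $\chi=\bar\chi$, then $E_\chi$ is a quaternionic subspace, and we take an orthonormal quaternionic basis of it. Using one of each pair $\{\chi,\bar\chi\}$, we obtain an orthonormal quaternionic basis of joint eigenvectors, so the elements lie in a maximal torus of $Sp(m)$.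

**Step 5: contradiction.** The Lie algebra of that torus is nonzero and fixed by $T$ and $Q_{\mathcal S}$. Every element of $Q\subseteq T\mathcal S$ is of the form $ts$ with $s\in Q_{\mathcal S}$. So this Lie algebra lies in $\mathfrak g^Q=\mathfrak t$. But it lies in $\operatorname{Lie}\mathcal S$, which meets the center $\mathfrak t$ of $\operatorname{Lie}Z$ in $0$. This is a contradiction. $\square$

Now try this on $E_6$, with a two-dimensional torus $T$ for which $\mathcal S$ has rank $4$. The Dynkin diagram of $E_6$ contains $D_4$, and then Steps 1–3 allow $\mathcal S=\mathrm{Spin}(8)$. Step 4 is the point that breaks: commuting elements of $\mathrm{Spin}(8)$ need not lie in a torus. There is even a commutative subgroup of order $8$ that fixes nothing in $\mathfrak{so}(8)$. This group is our $\sigma$.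

## 7. The group $\mathbb Z_2^3$ inside $\mathrm{Spin}(8)$

**Lemma 7.** There is a subgroup $\sigma\cong\mathbb Z_2^3$ of $\mathrm{Spin}(8)$ such that each of the three $8$-dimensional representations of $\mathrm{Spin}(8)$ (vector and two half-spin) restricts to the regular representation of $\sigma$, and $\mathfrak{so}(8)^\sigma=0$.

*Proof.* **Construction.** The octonions $\mathbb O$ have a basis $e_a$ $(a\in\mathbb Z_2^3)$ with $e_ae_b=\pm e_{a+b}$. So each of the eight characters $\chi$ of $\mathbb Z_2^3$ defines an automorphism $e_a\mapsto\chi(a)e_a$. This gives $\sigma\cong\mathbb Z_2^3\subset G_2=\mathrm{Aut}(\mathbb O)\subset SO(8)$. As $G_2$ is simply connected, its inclusion lifts to $\mathrm{Spin}(8)$, so $\sigma\subset G_2\subset\mathrm{Spin}(8)$.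

**Vector representation.** The line $\mathbb Ce_a$ has the $\sigma$-character $\chi\mapsto\chi(a)$. As $a$ runs over $\mathbb Z_2^3$, every character of $\sigma$ occurs exactly once. So this is the regular representation. As a $G_2$-module it is $7\oplus1$.

**Half-spin representations.** Each is faithful on the Lie algebra, so it restricts to $G_2$ as a nontrivial $8$-dimensional module. The irreducible $G_2$-modules of dimension at most $8$ have dimensions $1$ and $7$, and the $7$-dimensional one is unique. So each half-spin representation is $7\oplus1$ over $G_2$, the same module as the vector representation, and restricted to $\sigma$ it is regular.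

**Adjoint representation.** $\mathfrak{so}(8)_{\mathbb C}=\Lambda^2\mathbb C^8$ has the $\sigma$-characters $a+b$ with $a\ne b$, none of which is trivial. So $\mathfrak{so}(8)^\sigma=0$. $\square$

## 8. The fixed algebra of $\mathbb Z_2^3$ in $E_n$

Let $\mathfrak g$ be of type $E_n$ ($n=6,7,8$), $\mathfrak h$ a Cartan subalgebra, and $\Delta$ the roots, with norm squared $2$. In Bourbaki numbering the chain is $\alpha_1,\alpha_3,\alpha_4,\alpha_5,\alpha_6,\dots$, and $\alpha_2$ is attached to $\alpha_4$. The roots $\alpha_2,\alpha_3,\alpha_4,\alpha_5$ span a $D_4$-system $\Delta_0$ with central node $\alpha_4$. It defines $\mathfrak{so}(8)\subset\mathfrak g$ and a homomorphism $\mathrm{Spin}(8)\to G$, through which $\sigma$ acts on $G$ by conjugation. Let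
$$\mathfrak t=\{x\in\mathfrak h:\alpha_2(x)=\dots=\alpha_5(x)=0\},\qquad\dim\mathfrak t=n-4.$$
Write a root as $\gamma=\gamma_0+\gamma_\perp$ with $\gamma_0\in\operatorname{span}\Delta_0$ and $\gamma_\perp$ orthogonal to it. Restriction to $\mathfrak t$ is $\gamma\mapsto\gamma_\perp$. Let $\Phi=\{\gamma_\perp:\gamma\in\Delta\setminus\Delta_0\}$. Then $0\notin\Phi$, since a root that is a combination of $\alpha_2,\dots,\alpha_5$ lies in $\Delta_0$.

**Lemma 8.** Let $\mathfrak k=\mathfrak g^\sigma$, the Lie algebra of $K=G_0^\sigma$. Then $\mathfrak k_{\mathbb C}=\mathfrak t_{\mathbb C}\oplus\bigoplus_{\mu\in\Phi}\mathbb C_\mu$ with $\mathbb C_\mu$ a line of $\mathfrak t$-weight $\mu$. So $\mathfrak t$ is the Lie algebra of a maximal torus $T$ of $K$, $\Phi$ is the root system of $\mathfrak k$, and $\mathfrak k$ is semisimple. Each $\mu\in\Phi$ has $|\mu|^2=2$ (then $\mu$ is a root orthogonal to $\Delta_0$) or $|\mu|^2=1$. In the second case the weight space $\mathfrak g_\mu$ of $\mathfrak t$ is an $8$-dimensional irreducible representation of $\mathfrak{so}(8)$.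

*Proof.* **Step 1: the possible $\gamma_0$.** For $\gamma\in\Delta\setminus\Delta_0$ the pairings with roots of $\Delta_0$ lie in $\{0,\pm1\}$, as a pairing $\pm2$ forces proportionality. So $\gamma_0$ is a $D_4$-weight whose dominant conjugate pairs to at most $1$ with the highest root $\alpha_2+\alpha_3+2\alpha_4+\alpha_5$. For a dominant weight with coefficients $m_2,\dots,m_5$ this says $m_2+m_3+2m_4+m_5\le1$. Hence $\gamma_0$ is $0$ or in the Weyl orbit of one of the three outer fundamental weights. These orbits have $8$ elements of norm squared $1$ and are the weight sets of the three $8$-dimensional representations.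

**Step 2: all $\gamma$ over one $\mu$ are of the same kind.** Suppose $\gamma_\perp=\gamma'_\perp$. The restrictions to $\mathfrak t$ of the simple roots other than $\alpha_2,\dots,\alpha_5$ are linearly independent, so $\gamma$ and $\gamma'$ have the same coefficients at them. Hence $\gamma_0-\gamma_0'=\gamma-\gamma'\in\mathbb Z\alpha_2+\dots+\mathbb Z\alpha_5$. So $\gamma_0,\gamma_0'$ are congruent modulo the $D_4$ root lattice. There $0$ and the three outer fundamental weights represent distinct classes, and Weyl conjugate weights are congruent. So $\gamma_0,\gamma'_0$ lie in the same Weyl orbit.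

**Step 3: the modules $\mathfrak g_\mu=\bigoplus_{\gamma_\perp=\mu}\mathfrak g_\gamma$.** Each is an $\mathfrak{so}(8)$-module with weights $\gamma_0$ of multiplicity one, and its weight set is Weyl-invariant. By Step 2 the weight set is $\{0\}$ or one full orbit. In the first case $\mathfrak g_\mu$ is one-dimensional and trivial, $\mu$ is itself a root orthogonal to $\Delta_0$, and $|\mu|^2=2$. In the second case $\mathfrak g_\mu$ is one of the three $8$-dimensional representations, and $|\mu|^2=2-1=1$.

**Step 4: take $\sigma$-invariants.** The group $\sigma$ commutes with $T$, so we may do this weight by weight. By Lemma 7, $\dim\mathfrak g_\mu^\sigma=1$ in both cases, because the regular representation contains the trivial character once. The zero weight space of $\mathfrak t$ is $\mathfrak t_{\mathbb C}\oplus\mathfrak{so}(8)_{\mathbb C}$, with $\sigma$-invariants $\mathfrak t_{\mathbb C}$. This gives the formula for $\mathfrak k_{\mathbb C}$. So $\mathfrak t$ is its own centralizer in $\mathfrak k$, and $\Phi$ is the root system. As $\Phi$ spans $\mathfrak t^*$, $\mathfrak k$ is semisimple. $\square$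

We note three facts for later use.

- If an $8$-dimensional $\mathfrak g_\mu$ occurs (it will in all three types), then $\sigma$ acts effectively, so it is a group of inner automorphisms of $G$ of order $8$.
- $\Phi$ is the set of nonzero $T$-weights on $\mathfrak g_{\mathbb C}$. So $W(G,T)$ preserves $\Phi$, and it preserves the norm.
- Let $q\in R$ be the restriction of the invariant quadratic form. It is definite on the real form $\mathfrak t_{\mathbb R}=i\mathfrak t$, on which roots are real.

## 9. Type $E_6$: a cubic that no invariant reaches

**Step 1: $\mathfrak k=\mathfrak{su}(3)$.** The highest root of $E_6$ has $\alpha_1$- and $\alpha_6$-coefficient $1$. So in any root these coefficients lie in $\{0,\pm1\}$, and they do not have opposite signs. Put $a=\alpha_1|_{\mathfrak t}$, $b=\alpha_6|_{\mathfrak t}$, a basis of $\mathfrak t_{\mathbb C}^*$. Then $\Phi=\{\pm a,\pm b,\pm(a+b)\}$, where $a,b,a+b$ come from $\alpha_1,\alpha_6$ and the highest root. A root system of rank two with six roots is of type $A_2$, so $\mathfrak k=\mathfrak{su}(3)$. Since $\alpha_1$ is not orthogonal to $\alpha_3\in\Delta_0$, we have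 $|a|^2=1$. The group $W_K$ is transitive on $\Phi$ and preserves the norm, so all $\mathfrak g_\mu$ are $8$-dimensional. (Check: $78=2+28+6\cdot8$.) In particular $\sigma$ acts effectively.

**Step 2: $W(G,T)=W(A_2)$.** This makes the cubic invariant of $A_2$ available for Proposition 3. We have
$$W(A_2)=W_K\subseteq W(G,T)\subseteq\mathrm{Aut}(A_2)=W(A_2)\times\{\pm1\},$$
so it suffices that $-1\notin W(G,T)$. Let $x\in\mathfrak t_{\mathbb R}$ be given by $\alpha_1(x)=1$ and $\alpha_j(x)=0$ for $j\ne1$. It is dominant. The dominant $W(E_6)$-conjugate of $-x$ is $x'=-w_0x$, with $w_0$ the longest element. For $E_6$ the map $-w_0$ is the nontrivial diagram automorphism, so $\alpha_6(x')=1$ and $\alpha_j(x')=0$ for $j\ne6$. As $x\ne x'$ are both dominant, $x$ and $-x$ are not $W(E_6)$-conjugate. Elements of $i\mathfrak h$ conjugate under $\mathrm{Ad}(G)$ are Weyl conjugate, so no element of $N_G(T)$ acts on $\mathfrak t$ as $-1$.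

**Step 3: the cubic.** Let
$$\lambda_1=\tfrac{2a+b}3,\qquad\lambda_2=\tfrac{b-a}3,\qquad\lambda_3=-\tfrac{a+2b}3 .$$
They have sum $0$, $\lambda_1-\lambda_2=a$, $\lambda_2-\lambda_3=b$, and they are permuted by $W(A_2)$. (The reflection in $a$ maps $a\mapsto-a$, $b\mapsto a+b$; it exchanges $\lambda_1,\lambda_2$ and fixes $\lambda_3$. The reflection in $b$ similarly exchanges $\lambda_2,\lambda_3$.) So $f=\lambda_1\lambda_2\lambda_3\in S^{W(G,T)}$.

**Step 4: $f\notin R^+S$.** The basic invariants of $E_6$ have degrees $2,5,6,8,9,12$. So in degrees $1,2,3$ the only elements of $R^+$ are the multiples of $q$, and the degree-$3$ part of $R^+S$ is $q\cdot S_1$. Suppose $f=ql$ with $l$ linear. Then $l$ is real, as $f$ and $q$ are, and $l\neq0$. But $f$ vanishes on three distinct lines of the plane $\mathfrak t_{\mathbb R}$, while $q$ is definite, so $ql$ vanishes on only one. This is a contradiction.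

By Proposition 3 the isotropy action of $K$ on $G/K$ is not equivariantly formal. This proves Theorem A for $E_6$. $\square$

**Remark (a second proof for $E_6$, by counting).** Let $M=G/K$ and $S_K=\mathbb C[c_2,c_3]$ with $c_i$ of polynomial degree $i$. In the model (2) of $M$, the invariant of degree $2$ restricts to a nonzero multiple of $c_2$, so we may pass to the quotient by $c_2$ and drop one exterior generator. Modulo $c_2$, the invariants of degrees $5,8$ restrict to $0$ (not multiples of $3$), and those of degrees $6,9,12$ restrict to multiples of $c_3^2,c_3^3,c_3^4$. These are not all zero, since otherwise $S_K/(c_2)=\mathbb C[c_3]$ would not be finite over $R$. Let $c_3^m$ be the lowest power that occurs, so $m\ge2$, and let $y$ be a generator with $dy$ a nonzero multiple of $c_3^m$. Subtracting multiples $c_3^{k-m}y$ makes the remaining four generators cocycles. So $H^*(M)\cong\mathbb C[c_3]/(c_3^m)\otimes\Lambda(\text{4 generators})$ and $\dim H^*(M)=16m\ge32$. On the other hand, $W(G,T)=W_K$ gives $N_G(T)=Z_G(T)N_K(T)$, so $M^T=N_G(T)K/K=Z_G(T)/T$. As $Z_G(T)$ has Lie algebra $\mathfrak t\oplus\mathfrak{so}(8)$,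 this is a quotient of $\mathrm{Spin}(8)$ by a finite subgroup, and $\dim H^*(M^T)=16$. Formality would make $H_T^*(M)$ free over $S$ of rank $\dim H^*(M)\geq 32$, while localization gives rank $16$.

## 10. Types $E_7$ and $E_8$: power sums over the long roots

Here we do not need to know $W(G,T)$. It preserves $\Phi$ and the norm, so **every power sum over the elements of $\Phi$ of norm squared $2$** is $W(G,T)$-invariant. We choose a power below the second degree of $E_n$.

Use Bourbaki coordinates. The roots of $E_8$ are $\pm e_i\pm e_j$ ($i<j$) and $\frac12\sum\pm e_i$ with an even number of minus signs; $E_7$ consists of those orthogonal to $e_7+e_8$. We have $\alpha_2=e_1+e_2$, $\alpha_3=e_2-e_1$, $\alpha_4=e_3-e_2$, $\alpha_5=e_4-e_3$, so $\Delta_0=\{\pm e_i\pm e_j:i<j\le4\}$. The projection $\gamma\mapsto\gamma_\perp$ deletes the coordinates $1,\dots,4$.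

**Type $E_7$: the root system.** The roots orthogonal to $\Delta_0$ are $\pm\beta_1,\pm\beta_2,\pm\beta_3$ with
$$\beta_1=e_5+e_6,\qquad\beta_2=e_5-e_6,\qquad\beta_3=e_7-e_8,$$
an orthogonal basis of $\mathfrak t_{\mathbb R}^*$ with equal norms. The remaining elements of $\Phi$ are $\pm e_5$, $\pm e_6$ and $\frac12(\pm e_5\pm e_6\pm(e_7-e_8))$; all sign choices occur, since the parity can be adjusted in the first four coordinates. Since $e_5=\frac12(\beta_1+\beta_2)$ and $e_6=\frac12(\beta_1-\beta_2)$, these are the $\frac12(\pm\beta_i\pm\beta_j)$ with $i<j$. With $\beta_i=2\varepsilon_i$ we see $\Phi=\{\pm2\varepsilon_i,\pm\varepsilon_i\pm\varepsilon_j\}$, of type $C_3$. So $\mathfrak k=\mathfrak{sp}(3)$. (Check: $133=3+28+6+12\cdot8$.) In particular $8$-dimensional $\mathfrak g_\mu$ occur.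

**Type $E_7$: the quartic.** The polynomial $f=\sum_{\mu\in\Phi,\,|\mu|^2=2}\mu^4=2\sum\beta_i^4$ is $W(G,T)$-invariant. The degrees of $E_7$ are $2,6,8,10,12,14,18$, so $R$ is spanned by powers of $q$ in degrees at most $4$, and $(R^+S)_4=qS_2$, with $q$ proportional to $\sum\beta_i^2$. At the point of $\mathfrak t_{\mathbb C}$ with $(\beta_1,\beta_2,\beta_3)=(1,\sqrt{-1},0)$ we have $q=0$ and $f=4\ne0$. So $f\notin R^+S$, and by Proposition 3 the action is not equivariantly formal.

**Type $E_8$: the root system.** The roots orthogonal to $\Delta_0$ are $\pm e_i\pm e_j$ with $5\le i<j\le8$. The remaining elements of $\Phi$ are $\pm e_i$ ($5\le i\le8$) and $\frac12(\pm e_5\pm e_6\pm e_7\pm e_8)$. So $\Phi$ is of type $F_4$ and $\mathfrak k=\mathfrak f_4$. (Check: $248=4+28+24+24\cdot8$.) Again $8$-dimensional $\mathfrak g_\mu$ occur.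

**Type $E_8$: the sextic.** The polynomial $f=\sum_{\mu\in\Phi,\,|\mu|^2=2}\mu^6$ is $W(G,T)$-invariant. With $y_1,\dots,y_4$ the coordinates $e_5,\dots,e_8$ and $p_k=\sum y_i^k$,
$$f=4\sum_{i<j}\bigl(y_i^6+15y_i^4y_j^2+15y_i^2y_j^4+y_j^6\bigr)=4\bigl(3p_6+15(p_4p_2-p_6)\bigr)=4(15p_4p_2-12p_6).$$
The degrees of $E_8$ are $2,8,12,14,18,20,24,30$, so $(R^+S)_6=qS_4$ with $q$ proportional to $p_2$. At $y=(1,1,\sqrt{-2},0)$ we have $p_2=0$ and $p_6=2-8=-6$, so $f=288\ne0$. Hence $f\notin R^+S$, and by Proposition 3 the action is not equivariantly formal. This completes the proof of Theorem A. $\blacksquare$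

## 11. Adding further factors to $E_n$

Here we prove (1)$\Rightarrow$(2) of Theorem B together with its last sentence, by carrying the polynomial $f$ along. Let $\mathfrak g=\mathfrak e\oplus\mathfrak g'$ with $\mathfrak e$ of type $E_n$, and let $E,G'\subseteq G$ be the corresponding connected subgroups, so that $G=E\cdot G'$ with $E,G'$ commuting. Let $\sigma\cong\mathbb Z_2^3$ be the group of inner automorphisms of $G$ given by conjugation with the elements of $E$ used in Section 8. Then $K=G_0^\sigma$ has Lie algebra $\mathfrak e^\sigma\oplus\mathfrak g'$ and a maximal torus $T_K$ with Lie algebra $\mathfrak t\oplus\mathfrak h'$, where $\mathfrak h'$ is a Cartan subalgebra of $\mathfrak g'$.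

**Invariance.** For $e\in E$, $g'\in G'$, the product $eg'$ normalizes $T_K$ iff $\mathrm{Ad}(e)\mathfrak t=\mathfrak t$ and $\mathrm{Ad}(g')\mathfrak h'=\mathfrak h'$. So $W(G,T_K)$ is the product of $W(E,T)$ and the Weyl group of $\mathfrak g'$. The polynomial $f\in S(\mathfrak t_{\mathbb C}^*)$ of Section 9 or 10, viewed as a polynomial on $\mathfrak t\oplus\mathfrak h'$, is $W(G,T_K)$-invariant.

**Non-membership.** Suppose $f$ lay in the ideal generated by the restrictions of positive-degree $\mathfrak g$-invariants. A positive-degree $\mathfrak g$-invariant restricts on $\mathfrak e$ to an $\mathfrak e$-invariant of the same degree. So restricting to $\mathfrak t\oplus0$ would give $f\in R_E^+S(\mathfrak t_{\mathbb C}^*)$, with $R_E$ the restriction ring of $(\mathfrak e,\mathfrak e^\sigma)$. This contradicts Sections 9 and 10. By Proposition 3 the isotropy action on $G/K$ is not equivariantly formal. $\square$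

## 12. The classical algebras beyond inner $\mathfrak{su}(n)$

For (2)$\Rightarrow$(1) we show that $R$ is polynomial, continuing with the notation of Section 6. The aim now is the following.

**Proposition 9.** $R$ is polynomial if $\mathfrak g=\mathfrak{su}(n)$ and $A$ is not inner; if $\mathfrak g=\mathfrak{so}(N)$, $N\ge7$, and $A\subseteq\mathrm{Ad}\,O(N)$; and if $\mathfrak g=\mathfrak{sp}(m)$.

*Proof.* Work in $M_n(\mathbb C)$, with $n=N$, resp. $n=2m$, in the last two cases. Since $\mathfrak g$ generates this algebra, an automorphism of $\mathfrak g$ given by conjugation with a unitary matrix extends to the algebra in only one way, and commuting automorphisms have commuting extensions.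

**Step 1: an antiautomorphism $\varphi$ and an inner group $Q_0$.**

For $\mathfrak{su}(n)$ we have $n\ge3$. Outer automorphisms are $x\mapsto-\varphi(x)$ with $\varphi(x)=ux^Tu^{-1}$, $u\in U(n)$, and $\varphi$ is an antiautomorphism of $M_n(\mathbb C)$. Let $Q_0\subset Q$ be the index-$2$ subgroup of inner elements and fix $-\varphi\in Q\setminus Q_0$. The extensions of elements of $Q_0$ commute with $\varphi$ (they commute on $\mathfrak{sl}_n$ and fix $1$). Also $\varphi^2\in Q_0$, and $T\subseteq Q_0$ since $T$ is connected.

For $\mathfrak{so}(N)$ and $\mathfrak{sp}(m)$ put $Q_0=Q$. It acts by conjugation with elements of $O(N)$, resp. $Sp(m)$ (all automorphisms of $\mathfrak{sp}(m)$ are inner). It commutes with the anti-involution $\varphi$ given by the invariant bilinear form, and $\mathfrak g_{\mathbb C}=\{x:\varphi(x)=-x\}$.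

**Step 2: describe $\mathfrak t$ inside $B=M_n(\mathbb C)^{Q_0}$.** $B$ is a $*$-subalgebra, hence semisimple. It is $\varphi$-stable, and $\varphi^2=1$ on $B$ (in the first case because $\varphi^2\in Q_0$). In all cases
$$\mathfrak t_{\mathbb C}=\{x\in B:\varphi(x)=-x\}.$$
This is (4); for $\mathfrak{su}(n)$ note that $\operatorname{Tr}\varphi(x)=\operatorname{Tr}x$, so such $x$ are automatically traceless. As $T\subseteq Q_0$, the elements of $B$ commute with $\mathfrak t$, so $\mathfrak t_{\mathbb C}$ is central in $B$.

**Step 3: $B$ is commutative.** Consider a simple ideal $I\cong M_k(\mathbb C)$ of $B$. If $\varphi(I)\ne I$, the skew elements $x-\varphi(x)$, $x\in I$, are central in $B$ and project onto $I$. So $I$ is commutative and $k=1$. If $\varphi(I)=I$, the skew elements of $I$ are central, hence scalars of $M_k$; and they are traceless, because an antiautomorphism of $M_k$ preserves the trace. So they are $0$. But $x-\varphi(x)$ is skew for every $x\in I$, hence $\varphi$ is the identity on $I$. Being an antiautomorphism, this forces $I$ to be commutative, so $k=1$.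

**Step 4: coordinates on $\mathfrak t$.** So $B$ has minimal projections $e_1,e_1',\dots,e_r,e_r',f_1,\dots,f_b$ with $e_i'=\varphi(e_i)$ and $\varphi(f_j)=f_j$. As in Proposition 5, their ranges are irreducible under the unitary lifts of $Q_0$, whose commutators are scalars. So by Lemma 4 the ranges all have the same dimension $l$. Hence $x=\sum t_i(x)(e_i-e_i')$ on $\mathfrak t$, with $t_1,\dots,t_r$ a basis of $\mathfrak t_{\mathbb C}^*$ and $n=(2r+b)l$. It follows that $\operatorname{Tr}x^j|_{\mathfrak t}=0$ for odd $j$ and $\operatorname{Tr}x^{2j}|_{\mathfrak t}=2l\sum t_i^{2j}$. So the trace polynomials generate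
$$R_1:=\mathbb C[t_1^2,\dots,t_r^2]^{S_r},$$
a polynomial algebra.

**Step 5: conclude.** For $\mathfrak{su}(n)$, $\mathfrak{sp}(m)$ and $\mathfrak{so}(N)$ with $N$ odd, trace polynomials generate all invariants, so $R=R_1$. For $\mathfrak{so}(N)$ with $N$ even there is in addition the Pfaffian, with $\mathrm{Pf}^2=\det$.

- If $b>0$, every $x\in\mathfrak t_{\mathbb C}$ has a kernel, so $\mathrm{Pf}|_{\mathfrak t}=0$ and $R=R_1$.
- If $b=0$, then $\det x|_{\mathfrak t}=\pm\prod t_i^{2l}$, so $\mathrm{Pf}|_{\mathfrak t}=c\prod t_i^l$ with $c\ne0$. Lift $Q_0$ to $O(N)$; this does not change the commutant, so the ranges stay irreducible. The commutators are scalars in $O(N)$, that is $\pm1$, so $l$ is a power of $2$ by Lemma 4. If $l$ is even, $\prod t_i^l\in R_1$ and $R=R_1$. If $l=1$, then $r=N/2$ is the full rank, and case (ii) applies. $\square$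

## 13. $\mathfrak{so}(8)$ with triality

**Lemma 10.** An automorphism $\tau$ of a compact semisimple Lie algebra $\mathfrak s\ne0$ has a nonzero fixed vector.

*Proof.* Let $\mathcal G$ be the adjoint group of $\mathfrak s$; $\tau$ acts on it. Suppose $\mathfrak s^\tau=0$. Then $1-\tau$ is invertible on $\mathfrak s$. From $g\exp(y)\,\tau(g\exp y)^{-1}=g\exp(y)\exp(-\tau y)\tau(g)^{-1}$ we see that $g\mapsto g\tau(g)^{-1}$ is a local diffeomorphism $\mathcal G\to\mathcal G$. Its image is open and compact, so it is onto. By conjugacy of Cartan subalgebras and of Weyl chambers there is $x\in\mathcal G$ such that $x\tau$ preserves a Cartan subalgebra and a Weyl chamber. Then $x\tau$ fixes the ($i$-multiple of the) sum of the positive coroots, which is not $0$. With $x=g\tau(g)^{-1}$ we have $x\tau=g\tau g^{-1}$ in $\mathrm{Aut}(\mathfrak s)$. So $\tau$ has a nonzero fixed vector as well, a contradiction. $\square$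

**Proposition 11.** If $\mathfrak g=\mathfrak{so}(8)$, then $R$ is polynomial.

*Proof.* **Step 1: reduce to triality.** The image of $A$ in $\mathrm{Out}=S_3$ is abelian. If it has order at most $2$, then after conjugation by an automorphism of $\mathfrak g$, which changes $R$ only by an isomorphism, $A\subseteq\mathrm{Ad}\,O(8)$. This is covered by Proposition 9. Otherwise $A$ contains $\tau$ whose outer class has order $3$.

**Step 2: bound $\mathfrak t$.** Let $\mathfrak t_1\supseteq\mathfrak t$ be maximal abelian in $\mathfrak g^\tau$. The centralizer $\mathfrak z_{\mathfrak g}(\mathfrak t_1)$ is $\tau$-stable, its $\tau$-fixed part is $\mathfrak t_1$, and $\mathfrak t_1$ is central in it. So $\tau$ has no nonzero fixed vector on its semisimple part, which vanishes by Lemma 10. Thus $\mathfrak z_{\mathfrak g}(\mathfrak t_1)=\mathfrak h$ is a Cartan subalgebra and $\mathfrak t_1=\mathfrak h^\tau$. No root vanishes identically on $\mathfrak t_1$, so $\mathfrak t_1$ contains regular elements. Since $\tau$ fixes such an element, it preserves a Weyl chamber. Hence $\tau$ acts on $\mathfrak h$ as a diagram automorphism,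 of order $3$ because its outer class has order $3$. It permutes cyclically the outer simple roots. In standard coordinates $\mathfrak t_1$ is given by
$$y_1-y_2=y_3-y_4=y_3+y_4,\qquad\text{i.e.}\quad y_4=0,\ y_1=y_2+y_3.$$
So $r\le2$.

**Step 3: compute $R$.** If $r\le1$, use (i) or (iii), since $-1\in W(D_4)$. If $r=2$, then $\mathfrak t=\mathfrak t_1$. Put $u=(y_2,y_3,-y_1)$, so $\sum u_i=0$. The invariants of $\mathfrak{so}(8)$ are generated by $\operatorname{Tr}x^2,\operatorname{Tr}x^4,\operatorname{Tr}x^6$ and the Pfaffian. The Pfaffian is a multiple of $y_1y_2y_3y_4$ and restricts to $0$, and $\operatorname{Tr}x^{2j}$ restricts to a nonzero multiple of $p_{2j}(u)$. With elementary symmetric functions and $e_1=0$, each $u_i$ satisfies $u_i^3=-e_2u_i+e_3$. Hence $p_2=-2e_2$, $p_3=3e_3$, $p_4=-e_2p_2=2e_2^2$, $p_6=-e_2p_4+e_3p_3=-2e_2^3+3e_3^2$. So $R=\mathbb C[e_2,e_3^2]$ is polynomial. $\square$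

## 14. Reduction to simple ideals and the end of Theorem B

It remains to prove (2)$\Rightarrow$(1). Let $\sigma$ be an abelian group of automorphisms of $G$. By Proposition 2 it suffices that $R$ is polynomial.

**Step 1: split $\mathfrak g$.** Write $\mathfrak g=\mathfrak z\oplus\bigoplus_O\mathfrak g_O$, where $\mathfrak z$ is the center and $O$ runs over the $\sigma$-orbits of simple ideals. The Lie algebra of $G_0^\sigma$ is $\mathfrak k=\mathfrak g^\sigma=\mathfrak z^\sigma\oplus\bigoplus_O\mathfrak g_O^\sigma$. The invariants of a direct sum are the tensor product of the invariants of the summands. So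
$$R=S((\mathfrak z^\sigma)^*_{\mathbb C})\otimes\bigotimes_OR_O,$$
where $R_O$ is the restriction ring of $(\mathfrak g_O,\mathfrak g_O^\sigma)$, and it suffices that each $R_O$ is polynomial.

**Step 2: one orbit.** Let $O=\{\mathfrak g_1,\dots,\mathfrak g_m\}$, choose $\tau_i\in\sigma$ with $\tau_i\mathfrak g_1=\mathfrak g_i$, and let $\sigma'$ be the stabilizer of $\mathfrak g_1$. Then
$$\mathfrak g_O^\sigma=\Bigl\{\sum_i\tau_ix:\ x\in\mathfrak g_1^{\sigma'}\Bigr\}.$$
To see this, let $\sum x_i$ be fixed. The elements of $\sigma'$ fix $x_1$. Moreover $\tau_i$ acts on $\mathfrak g_1$ modulo the choice of an element of $\sigma'$, so the component $x_i$ is a translate of $x_1$: comparing components in $\mathfrak g_i$ of $\tau_i\sum x_j=\sum x_j$ gives $x_i=\tau_ix_1$. Conversely, for $s\in\sigma$ and $s\tau_i\mathfrak g_1=\mathfrak g_j$ we have $\tau_j^{-1}s\tau_i\in\sigma'$, so $s\tau_ix=\tau_jx$, and $\sum\tau_ix$ is fixed. An invariant $F$ of $\mathfrak g_i$ restricts to $x\mapsto F(\tau_ix)$, the restriction of the invariant $\tau_i^*F$ of $\mathfrak g_1$. Hence $R_O$ is identified with the restriction ring of $(\mathfrak g_1,\mathfrak g_1^{\sigma'})$.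 Let $A$ be the closure of the image of $\sigma'$ in the compact group $\mathrm{Aut}(\mathfrak g_1)$. It is a closed abelian group with the same fixed algebra. So we are in the situation of Section 6.

**Step 3: go through the list.** The simple compact Lie algebras other than $\mathfrak e_6,\mathfrak e_7,\mathfrak e_8$ are the following.

- $\mathfrak{su}(n)$, $n\ge2$: Proposition 5 if $A$ is inner (always so for $n=2$), Proposition 9 otherwise.
- $\mathfrak{so}(N)$, $N\ge7$: for $N\ne8$ all automorphisms come from $O(N)$, so Proposition 9 applies; for $N=8$ use Proposition 11.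
- $\mathfrak{sp}(m)$, $m\ge2$: Proposition 9.
- $\mathfrak g_2$: here $r\in\{0,1,2\}$ and $-1\in W(G_2)$, so cases (i)–(iii) of Section 6 suffice.
- $\mathfrak f_4$: Proposition 6.

In all cases $R$ is polynomial, and Proposition 2 gives (1). Together with Section 11 this proves Theorem B. $\blacksquare$
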